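# Carleson measures on the infinite polydisc: which sets of exponents occur?

## 1. Two theorems on Carleson exponents

**Theorem A.** Let $0<p,q<\infty$. The implication "$H^p$-Carleson $\Rightarrow$ $H^q$-Carleson" holds for all positive Borel measures on $\mathbb D^\infty$ if and only if $q/p\in\mathbb N$.

**Theorem B.** For $E\subset(0,\infty)$ the following are equivalent.

1. There is a positive Borel measure $\mu$ on $\mathbb D^\infty$ with $E=\{p:\mu\text{ is }H^p\text{-Carleson}\}$.
2. $E$ is an $F_\sigma$ set and $kE\subset E$ for all $k\in\mathbb N$.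

The measure in 1 can be taken finite. In particular, for each $p_0>0$ there is a $\mu$ that is $H^p$-Carleson exactly when $p\in\{p_0,2p_0,3p_0,\dots\}$.

Here are the terms. Let $\mathbb N=\{1,2,\dots\}$, let $\mathbb D$ be the open unit disc and $\mathbb T$ the unit circle. For $d\le\infty$, $\mathbb D^d$ and $\mathbb T^d$ are the products ($\mathbb D^\infty$ and $\mathbb T^\infty$ are countably infinite products), and $m$ is normalized Haar measure on $\mathbb T^d$, that is, the product of the normalized arc length measures. An *analytic polynomial* is a polynomial in finitely many of the variables $z_1,z_2,\dots$. The Hardy space $H^p(\mathbb D^\infty)$ is the closure of the analytic polynomials in $L^p(\mathbb T^\infty)$; for a polynomial, $\|f\|_p^p=\int|f|^p\,dm$, and polynomials are all we shall need.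

**Definition.** A positive Borel measure $\mu$ on $\mathbb D^\infty$ is an *$H^p$-Carleson measure* if there is $C<\infty$ with
$$\int_{\mathbb D^\infty}|f|^p\,d\mu\le C\,\|f\|_p^p\qquad\text{for every analytic polynomial }f .$$
More generally, for a positive Borel measure $\mu$ on $\mathbb D^d$ or $\overline{\mathbb D}^d$, let $C_p(\mu)\in[0,\infty]$ be the best constant in $\int|f|^p\,d\mu\le C\int_{\mathbb T^d}|f|^p\,dm$, over all analytic polynomials $f$.

So $\mu$ on $\mathbb D^\infty$ is $H^p$-Carleson exactly when $C_p(\mu)<\infty$. Testing on $f\equiv1$ gives $\mu(\mathbb D^\infty)\le C_p(\mu)$, so a Carleson measure is finite. For example, the unit point mass $\delta_0$ at the origin has $C_p(\delta_0)=1$ for every $p$: the inequality $|f(0)|^p\le\|f\|_p^p$ is the sub-mean value property, and $f\equiv1$ gives equality.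

The problem, posed in Bayart, Brevig, Haimi, Ortega-Cerdà and Perfekt, "Contractive inequalities for Bergman spaces and multiplicative Hankel forms", arXiv:1701.06897 (2017), asks: if $\mu$ is $H^p$-Carleson on $\mathbb D^\infty$ for some $p$, is it $H^q$-Carleson for every $q>p$? On a finite polydisc the exponent does not matter: by a theorem of Chang, for $d<\infty$ a measure on $\mathbb D^d$ is $H^p$-Carleson for one $p$ if and only if it is so for every $p$. On $\mathbb D^\infty$ this is false, and the cited background example, a measure $\mu_\infty$ that we meet in Section 3, is $H^p$-Carleson for even integers $p$ but not for $0<p<2$. That example loses the property when the exponent goes *down*. The question is about going *up*.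

Theorem A answers: no, for every $p$. Whenever $q>p$ is not an integer multiple of $p$, some measure is $H^p$-Carleson and not $H^q$-Carleson; for instance $p=2$, $q=3$.

Theorem B describes all possible sets of exponents. A set is $F_\sigma$ if it is a countable union of closed sets. A few instances of condition 2: the set $\{1\}\cup[2,\infty)$ is closed, and multiplication by $k\ge2$ sends it into $[2,\infty)$, so it is the exponent set of some measure. So is the set of positive rationals: it is a countable union of points and is stable under multiplication by integers. The interval $(1,2)$ is not an exponent set, since $2\cdot\frac32=3\notin(1,2)$.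

## 2. Subharmonicity, powers and products

We collect the tools. Everything rests on one textbook fact: if $G$ is holomorphic near a closed disc, then $|G|^p$ is subharmonic there for every $p>0$. We use it in four forms.

* *Mean value on circles, with Poisson kernel.* If $G$ is holomorphic near $\overline{\mathbb D}$ and $a\in\mathbb D$, then
$$|G(a)|^p\le\int_{\mathbb T}|G(\lambda)|^pP_a(\lambda)\,dm(\lambda),\qquad P_a(\lambda)=\frac{1-|a|^2}{|1-\bar a\lambda|^2}.$$
For $a=0$ this is $|G(0)|^p\le\int_{\mathbb T}|G|^p\,dm$.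
* *The same in $d<\infty$ variables.* Applying this in one variable at a time, $|G(a)|^p\le\int_{\mathbb T^d}|G|^p\prod_iP_{a_i}\,dm$ for $G$ holomorphic near $\overline{\mathbb D}^d$.
* *Dilation.* For $0<\rho<1$, $\int_{\mathbb T^d}|g(\rho z)|^p\,dm\le\int_{\mathbb T^d}|g|^p\,dm$. In one variable, integrate the Poisson inequality over $a=\rho\zeta$, $\zeta\in\mathbb T$, and use $\int_{\mathbb T}P_{\rho\zeta}(\lambda)\,dm(\zeta)=1$; then go one variable at a time.
* *Mean value on discs.* $|h(y)|^p\le\frac1{\pi s^2}\int_{|w-y|<s}|h(w)|^p\,dA(w)$, with $dA$ the area measure, not normalized.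

From the definition of $C_p$ we get five facts.

**(F1)** $C_{kp}(\mu)\le C_p(\mu)$ for $k\in\mathbb N$. Apply the $p$-inequality to the polynomial $f^k$ and use $|f^k|^p=|f|^{kp}$. This already proves the "if" half of Theorem A and the condition $kE\subset E$ in Theorem B.

**(F2)** Let $\nu_1,\nu_2$ be finite measures on $\mathbb D^a,\mathbb D^b$ ($a,b<\infty$) with $C_p(\nu_i)<\infty$. Then $C_p(\nu_1\otimes\nu_2)\le C_p(\nu_1)C_p(\nu_2)$. Indeed, for fixed $w$ the function $g(\cdot,w)$ is a polynomial, and for fixed $z\in\mathbb T^a$ so is $g(z,\cdot)$; by Tonelli's theorem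
$$\iint|g(z,w)|^p\,d\nu_1(z)\,d\nu_2(w)\le C_p(\nu_1)\int_{\mathbb T^a}\int|g(z,w)|^p\,d\nu_2(w)\,dm(z)\le C_p(\nu_1)C_p(\nu_2)\|g\|_p^p .$$
In the other direction, let $f$ be a polynomial on $\mathbb D^d$ with $0<\int|f|^q\,dm$ and $\int|f|^q\,d\nu=R\int|f|^q\,dm$. Testing $\nu^{\otimes N}$ on the product $f(z^{(1)})f(z^{(2)})\cdots f(z^{(N)})$, where each $z^{(i)}$ is a block of $d$ variables, gives $C_q(\nu^{\otimes N})\ge R^N$.

**(F3)** For $\nu$ on $\mathbb D^d$, $d<\infty$, let $\tilde\nu=\nu\otimes\delta_0\otimes\delta_0\otimes\cdots$ on $\mathbb D^\infty$. Then $C_p(\tilde\nu)=C_p(\nu)$. For "$\ge$", test on polynomials in the first $d$ variables. For "$\le$", a polynomial $g$ on $\mathbb D^\infty$ satisfies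
$$\int|g|^p\,d\tilde\nu=\int|g(z,0)|^p\,d\nu(z)\le C_p(\nu)\int_{\mathbb T^d}|g(z,0)|^p\,dm(z)\le C_p(\nu)\|g\|_p^p,$$
the last step by the mean value inequality in each remaining variable.

**(F4)** A finite measure supported in $(r\overline{\mathbb D})^d$, $d<\infty$, $r<1$, has $C_p<\infty$ for all $p$. There $P_{a_i}\le\frac{1+r}{1-r}$, so $|g(a)|^p\le\big(\frac{1+r}{1-r}\big)^d\|g\|_p^p$.

**(F5)** If $\mu=\sum_ia_i\mu_i$ is a countable sum with $a_i>0$, then $a_iC_p(\mu_i)\le C_p(\mu)\le\sum_ia_iC_p(\mu_i)$. The left inequality holds because $\mu\ge a_i\mu_i$; the right one by adding up.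

## 3. One variable, the bidisc, and tensor powers

The sensible first approach to the question is to take a power. We want to pass from exponent $p$ to exponent $q$, so we write $|f|^q=|f^{q/p}|^p$ and apply the $p$-inequality to $f^{q/p}$. If $q/p\in\mathbb N$ this is (F1). If $q/p\notin\mathbb N$ it needs $f$ to be zero-free: if a polynomial $f$ in finitely many variables has no zero on the closed polydisc, then it has none on a slightly larger polydisc, $f^{q/p}$ has a holomorphic branch there, the branch is a uniform limit of polynomials on the closed polydisc, and so $\int|f|^q\,d\mu\le C_p(\mu)\|f\|_q^q$ for a finite $\mu$. In one variable we can always divide out the zeros.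

**Proposition 1.** If $\mu$ is a finite positive Borel measure on $\mathbb D$, then $C_p(\mu)=C_q(\mu)$ for all $p,q>0$.

*Proof.* By symmetry it is enough to show $C_q(\mu)\le C_p(\mu)$ when $C_p(\mu)<\infty$. Let $f\not\equiv0$ be a polynomial with zeros $\alpha_1,\dots,\alpha_n$ in $\mathbb D$, listed with multiplicity. Let $B(z)=\prod_i\frac{z-\alpha_i}{1-\bar\alpha_iz}$ and $g=f/B$. Then $g$ is a polynomial without zeros in $\mathbb D$; $|f|\le|g|$ on $\mathbb D$ and $|f|=|g|$ on $\mathbb T$. For $\rho<1$ the dilate $g_\rho(z)=g(\rho z)$ is zero-free on $|z|<1/\rho$, so by the remark above $\int|g_\rho|^q\,d\mu\le C_p(\mu)\int|g_\rho|^q\,dm$. Let $\rho\to1$; since $g_\rho\to g$ uniformly on $\overline{\mathbb D}$,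
$$\int|f|^q\,d\mu\le\int|g|^q\,d\mu\le C_p(\mu)\int|g|^q\,dm=C_p(\mu)\int|f|^q\,dm.\qquad\square$$

In two variables this fails, and it is instructive to see it fail on one explicit measure. Let $\nu_\Delta$ be the image of normalized area measure $\frac1\pi dA$ on $\mathbb D$ under $z\mapsto(z,z)$.

First, $C_2(\nu_\Delta)\le1$. For $g=\sum c_{jk}z_1^jz_2^k$ we have $g(z,z)=\sum_n\big(\sum_{j+k=n}c_{jk}\big)z^n$, and $\frac1\pi\int_{\mathbb D}|z|^{2n}\,dA=\frac1{n+1}$. By Cauchy–Schwarz, as there are $n+1$ pairs with $j+k=n$,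
$$\int|g|^2\,d\nu_\Delta=\sum_n\frac1{n+1}\Big|\sum_{j+k=n}c_{jk}\Big|^2\le\sum_{j,k}|c_{jk}|^2=\|g\|_2^2 .$$
Second, $C_1(\nu_\Delta)>1$. Take $f=z_1+z_2$, which vanishes inside the bidisc. Then
$$\int|f|\,d\nu_\Delta=\frac1\pi\int_{\mathbb D}2|z|\,dA=\frac43,\qquad \int_{\mathbb T^2}|f|\,dm=\frac1{2\pi}\int_{-\pi}^{\pi}2\cos\tfrac\theta2\,d\theta=\frac4\pi,$$
and the ratio is $\frac{4/3}{4/\pi}=\frac\pi3>1$. So the *constants* $C_p$ do depend on $p$ on the bidisc, although Chang's theorem says their finiteness does not.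

In infinitely many variables the constants matter. The measure $\mu_\infty$ from Section 1 is defined by
$$\int f(z_1,z_2,z_3,z_4,\dots)\,d\mu_\infty(z)=\int f(z_1,z_1,z_3,z_3,\dots)\,d\mathbf m(z),\qquad f\in C(\overline{\mathbb D}^\infty),$$
with $\mathbf m$ the infinite product of normalized area measures; that is, $\mu_\infty=\nu_\Delta\otimes\nu_\Delta\otimes\cdots$. A polynomial sees only finitely many factors, so (F2) gives $C_2(\mu_\infty)\le1$, and (F1) gives $C_{2k}(\mu_\infty)\le1$. Testing on $\prod_{l\le N}(z_{2l-1}+z_{2l})$ gives $C_1(\mu_\infty)\ge(\pi/3)^N$ for all $N$. Hence $\mu_\infty$ is $H^p$-Carleson for even $p$ and not $H^1$-Carleson.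

Two lessons follow. Tensor powers turn a constant slightly above $1$ into an infinite constant, while a constant at most $1$ stays at most $1$. So it suffices to find a measure on a bidisc with $C_p\le1$ and $C_q>1$. And by Proposition 1 and the zero-free remark, we need at least two variables, and a test function with zeros.

## 4. A contractive bidisc measure, and how Theorem A follows

**Proposition 2.** Let $0\le e_1<q<e_2<\infty$. There is a finite positive measure $\nu$ with compact support in $\mathbb D^2$ such that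

* $C_p(\nu)\le1$ for every $p>0$ with $p\mathbb N\cap(e_1,e_2)=\emptyset$;
* for $f(z)=z_1-z_2$, $\int|f|^q\,d\nu>\int_{\mathbb T^2}|f|^q\,dm$; in particular $C_q(\nu)>1$.

The exponents allowed in the first item are those none of whose multiples fall in $(e_1,e_2)$. For $(e_1,e_2)=(2,4)$ they are $p=2$ and all $p\ge4$: if $2<p<4$ then $p$ itself is in the interval, and if $0<p<2$ some multiple of $p$ is, because the interval has length $2>p$ and the open interval cannot be jumped over by steps shorter than its length. We show first that the proposition is enough.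

**Proof of Theorem A from Proposition 2.** If $q/p\in\mathbb N$, use (F1). Let $q/p\notin\mathbb N$, and put $e_1=p\lfloor q/p\rfloor$, $e_2=e_1+p$. Then $e_1<q<e_2$, and $e_1,e_2$ are consecutive multiples of $p$ (with $e_1=0$ if $q<p$), so $p\mathbb N\cap(e_1,e_2)=\emptyset$. Proposition 2 gives $\nu$ on $\mathbb D^2$ with $C_p(\nu)\le1$ and $\int|f|^q\,d\nu=R\int|f|^q\,dm$, $R>1$. On $\mathbb D^\infty$ let
$$\mu=\sum_{N\ge1}N^{-2}\;\nu^{\otimes N}\otimes\delta_0\otimes\delta_0\otimes\cdots .$$
Since $\nu(\mathbb D^2)\le C_p(\nu)\le1$, this measure is finite. By (F2), (F3) and (F5), $C_p(\mu)\le\sum N^{-2}<\infty$, while $C_q(\mu)\ge N^{-2}R^N$ for every $N$, so $C_q(\mu)=\infty$. Thus $\mu$ is $H^p$-Carleson but not $H^q$-Carleson. $\square$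

## 5. Trading Haar measure for a point mass

We look for $\nu$ as a perturbation of $m$, which has $C_p(m)=1$ for all $p$: remove some mass from $m$ and put a point mass at a point $a\in\mathbb D^2$. (At the end a dilation pushes everything into the open bidisc.)

**Removing mass uniformly does not work.** Let $\mu'=(1-\kappa)m+c\,\delta_a$ with $0<\kappa<1$. Then $C_p(\mu')\le1$ means $c|g(a)|^p\le\kappa\|g\|_p^p$ for all polynomials $g$. For every $p$ the best constant in point evaluation is
$$|g(a)|^p\le\prod_i\frac1{1-|a_i|^2}\,\|g\|_p^p. \tag{1}$$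
Indeed, apply the Poisson inequality to $G(z)=g(z)\prod_i(1-\bar a_iz_i)^{2/p}$: the left-hand side is $|G(a)|^p=|g(a)|^p\prod_i(1-|a_i|^2)^2$, and on the right the factors $|1-\bar a_iz_i|^2$ cancel the denominators of the Poisson kernels and leave $\prod_i(1-|a_i|^2)\|g\|_p^p$. Equality holds for $g=\prod_i(1-\bar a_iz_i)^{-2/p}$, which is a uniform limit of polynomials. So $C_p(\mu')\le1$ if and only if $c\le\kappa\prod_i(1-|a_i|^2)$. The exponent has disappeared: this family cannot separate $p$ from $q$.

**Removing mass only where $f$ is small does not work either.** The function $f=z_1-z_2$ is small near the diagonal of $\mathbb T^2$. For $0<r\le\frac12$ put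
$$\Gamma_r=\{(\lambda,\lambda e^{-i\gamma}):\lambda\in\mathbb T,\ |\gamma|\le6r\}\subset\mathbb T^2 .$$
Note that $6r\le3<\pi$. Since $m$ on $\mathbb T^2$ is the image of $dm(\lambda)\frac{d\gamma}{2\pi}$, $|\gamma|\le\pi$, under $(\lambda,\gamma)\mapsto(\lambda,\lambda e^{-i\gamma})$,
$$m(\Gamma_r)=\frac{12r}{2\pi}\le2r,\qquad |z_1-z_2|=|1-e^{-i\gamma}|\le6r\ \text{ on }\Gamma_r. \tag{2}$$
Let $\mu'=(1-\frac12\mathbf 1_{\Gamma_\varepsilon})m+c\,\delta_{(t,-t)}$ with $0<\varepsilon<t/3$, $\varepsilon\le\frac12$ and $c>0$. Removing mass there costs $f$ very little, while $|f(t,-t)|=2t$. But now test on $f^k$ with exponent $p$: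
$$\int|f|^{kp}\,d\mu'-\int|f|^{kp}\,dm\ge c(2t)^{kp}-\varepsilon(6\varepsilon)^{kp}>0\quad\text{for large }k,$$
since $6\varepsilon<2t$. So $C_p(\mu')>1$ for *every* $p$.

**Combining the two.** Let us remove a fraction near the diagonal, at scale $\varepsilon$, and a tiny fraction everywhere. To see which exponents survive, look at a polynomial $g$ along the antidiagonal, $h(y)=g(y,-y)$, and suppose for a moment that $|h(y)|^p$ behaves like $|y|^x$. Suppose also that the mass removed pays, up to constants, $A$ times the size of $|h|^p$ at $|y|=\varepsilon$ plus $B$ times its size at $|y|=\frac12$. The point mass $c$ at $y=t$ is then paid for when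
$$c\,t^x\lesssim A\,\varepsilon^x+B .$$
Choose $\varepsilon=t^2$, $c=A\,t^{e_1}$, $B=A\,t^{e_1+e_2}$. The three terms are $A\,t^{e_1+x}$, $A\,t^{2x}$ and $A\,t^{e_1+e_2}$. For small $t$ the smaller exponent wins: the term on the left is at most one of those on the right if $x\le e_1$ or $x\ge e_2$, and it dominates both if $e_1<x<e_2$.

If $h(y)=y^j$, then $x=jp$ is zero or a multiple of $p$, and so never lies in $(e_1,e_2)$ for the exponents $p$ of Proposition 2. But for $f=z_1-z_2$ and exponent $q$, $|h|^q=(2|y|)^q$ has $x=q$, inside the interval. This is the whole mechanism: *for exponent $p$ the orders of growth are quantized in steps of $p$, and the construction penalizes only the orders in a gap.* Two things remain: an inequality showing that mass removed near the diagonal of $\mathbb T^2$ controls $h$ near $0$, and a way to handle all $h$, not just monomials. The second is done with Taylor coefficients.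

## 6. A mean value inequality near the diagonal

**Lemma 3.** Let $p>0$, $0<r\le\frac12$, $g$ a polynomial in two variables, $h(y)=g(y,-y)$. Then
$$M_r:=\frac1{\pi r^2}\int_{|y|<r}|h(y)|^p\,dA(y)\le\frac3r\int_{\Gamma_r}|g|^p\,dm .$$

The point of the lemma is the localization: only values of $g$ in a strip of width comparable to $r$ about the diagonal are used. For $g=z_1-z_2$ both sides have size $r^p$ for fixed $p$, as the heuristic of Section 5 requires.

**Step 1: pass an analytic disc through $(y,-y)$.** This replaces $h(y)$ by an average over points of $\mathbb T^2$. For $y\in\mathbb D$ let $\varphi_y(\lambda)=\frac{\lambda+y}{1+\bar y\lambda}$, holomorphic near $\overline{\mathbb D}$, mapping $\mathbb T$ to $\mathbb T$, with $\varphi_{\pm y}(0)=\pm y$. The mean value inequality for $\lambda\mapsto g(\varphi_y(\lambda),\varphi_{-y}(\lambda))$ gives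
$$|h(y)|^p\le\int_{\mathbb T}|g(\varphi_y(\lambda),\varphi_{-y}(\lambda))|^p\,dm(\lambda).$$

**Step 2: average over $y$ and see where the boundary points lie.** Average over $|y|<r$ and exchange integrals. For fixed $\lambda\in\mathbb T$ substitute $y=\lambda\eta$, which preserves area and the disc $|y|<r$. Then $\bar y\lambda=\bar\eta$, so
$$\varphi_y(\lambda)=\lambda\,\frac{1+\eta}{1+\bar\eta},\qquad\varphi_{-y}(\lambda)=\lambda\,\frac{1-\eta}{1-\bar\eta},$$
both unimodular multiples of $\lambda$. For fixed $\eta$ use the rotation invariance of $m$ to replace $\lambda\frac{1+\eta}{1+\bar\eta}$ by $\lambda$. The second coordinate becomes $\lambda e^{-i\gamma(\eta)}$, where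
$$e^{i\gamma(\eta)}=\frac{(1+\eta)(1-\bar\eta)}{(1+\bar\eta)(1-\eta)},\qquad \gamma(\eta)=2\arg\frac{1+\eta}{1-\eta},$$
the argument being the principal one: $\frac{1+\eta}{1-\eta}$ lies in the right half-plane. We obtain
$$M_r\le\frac1{\pi r^2}\int_{|\eta|<r}F(\gamma(\eta))\,dA(\eta),\qquad F(\gamma)=\int_{\mathbb T}|g(\lambda,\lambda e^{-i\gamma})|^p\,dm(\lambda).$$

**Step 3: change variables so that $\gamma$ becomes a coordinate.** Let $u=\operatorname{artanh}\eta=\frac12\log\frac{1+\eta}{1-\eta}$. Then $\gamma(\eta)=4\,\mathrm{Im}\,u$. The map $\eta\mapsto u$ is injective, with inverse $\tanh$. On $|\eta|<r$ its power series gives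
$$|u|\le\sum_{j\ge0}\frac{r^{2j+1}}{2j+1}\le\frac r{1-r^2}\le\frac{4r}3 .$$
Also $\frac{d\eta}{du}=1-\eta^2$, so $dA(\eta)=|1-\eta^2|^2\,dA(u)\le\big(\frac54\big)^2dA(u)=\frac{25}{16}\,dA(u)$. The image of the disc lies in the square $|\mathrm{Re}\,u|,|\mathrm{Im}\,u|\le\frac{4r}3$. Integrating over the real part first, and then putting $\gamma=4s$,
$$M_r\le\frac{25}{16\pi r^2}\cdot\frac{8r}3\int_{-4r/3}^{4r/3}F(4s)\,ds=\frac{25}{12r}\int_{|\gamma|\le16r/3}F(\gamma)\,\frac{d\gamma}{2\pi}.$$
Since $\frac{16r}3\le6r<\pi$ and $m$ is the image of $dm(\lambda)\frac{d\gamma}{2\pi}$, the last expression is at most $\frac{25}{12r}\int_{\Gamma_r}|g|^p\,dm\le\frac3r\int_{\Gamma_r}|g|^p\,dm$. $\square$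

## 7. Construction of the bidisc measure

We prove Proposition 2. Fix $0\le e_1<q<e_2<\infty$ and let $\mathcal P=\{p>0:p\mathbb N\cap(e_1,e_2)=\emptyset\}$.

**Step 1: reduce to a bounded range of $p$, with a bounded number of low orders.** This makes all constants uniform in $p$. Let $p\in\mathcal P$ and $k=\lfloor e_1/p\rfloor\ge0$. Then $kp\le e_1<(k+1)p$, and since $(k+1)p\notin(e_1,e_2)$,
$$kp\le e_1,\qquad(k+1)p\ge e_2. \tag{3}$$
Subtracting, $p\ge e_2-e_1$, and hence
$$k+1\le1+\frac{e_1}{e_2-e_1}=L:=\frac{e_2}{e_2-e_1}. \tag{4}$$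
If $p>2e_2$, let $n=\lfloor p/e_2\rfloor\ge2$. Then $ne_2\le p<(n+1)e_2$, so $p/n\in[e_2,2e_2)$. All multiples of $p/n$ are at least $e_2$, so $p/n\in\mathcal P$, and $C_p(\nu)\le C_{p/n}(\nu)$ by (F1). So it suffices to obtain $C_p(\nu)\le1$ for $p\in\mathcal P$ with $p\le2e_2$.

**Step 2: choose the parameters and define the measure.** These are the choices of Section 5 with constants. Let $0<t\le\frac18$, to be chosen small, let $\varepsilon=t^2$, and let
$$K=4\cdot2^{2e_2}\max\{L^{2e_2}2^{e_1},\,2^{2e_2}4^{e_2}\},\quad A=\frac\varepsilon6,\quad B=A\Big(\frac\varepsilon t\Big)^{e_1}t^{e_2},\quad c=\frac A{2K}\Big(\frac\varepsilon t\Big)^{e_1}.$$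
Recall $\varepsilon/t=t$. On $\overline{\mathbb D}^2$ define
$$\mu'=\big(1-\tfrac12\mathbf 1_{\Gamma_\varepsilon}-6B\big)m+c\,\delta_{(t,-t)} .$$
Since $6B=\varepsilon\,t^{e_1+e_2}\le\varepsilon\le\frac12$, this is a positive measure.

**Step 3: $C_p(\mu')\le1$ for $p\in\mathcal P$, $p\le2e_2$.** The aim is to show that the removed mass pays for the point mass. Let $g$ be a polynomial, $h(y)=g(y,-y)=\sum_ja_jy^j$, and
$$S=AM_\varepsilon+BM_{1/2}.$$
Lemma 3 with $r=\varepsilon$ and with $r=\frac12$, together with $\frac{3A}\varepsilon=\frac12$, gives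
$$S\le\tfrac12\int_{\Gamma_\varepsilon}|g|^p\,dm+6B\int_{\mathbb T^2}|g|^p\,dm. \tag{5}$$
The right-hand side is exactly what was removed. It remains to show $c|h(t)|^p\le S$.

First we bound the Taylor coefficients of $h$ in two ways. If $|y|\le r/2$, the disc of radius $r/2$ about $y$ lies in $|w|<r$, and the mean value inequality on it gives $|h(y)|^p\le4M_r$. As $M_\varepsilon\le S/A$ and $M_{1/2}\le S/B$,
$$|h|\le(4S/A)^{1/p}\ \text{ on }|y|\le\tfrac\varepsilon2,\qquad|h|\le(4S/B)^{1/p}\ \text{ on }|y|\le\tfrac14 .$$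
Cauchy's estimates give
$$|a_j|\le\Big(\frac2\varepsilon\Big)^j\Big(\frac{4S}A\Big)^{1/p},\qquad|a_j|\le4^j\Big(\frac{4S}B\Big)^{1/p}.$$

Now let $k=\lfloor e_1/p\rfloor$ and use the first bound for $j\le k$, the second for $j>k$. Since $\frac{2t}\varepsilon=\frac2t\ge1$, each of the $k+1$ low terms is at most the one with $j=k$; since $4t\le\frac12$, the geometric series of high terms is at most twice its first term. Thus
$$|h(t)|\le(k+1)\Big(\frac{2t}\varepsilon\Big)^k\Big(\frac{4S}A\Big)^{1/p}+2\,(4t)^{k+1}\Big(\frac{4S}B\Big)^{1/p}.$$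

Next raise this to the power $p$, using $(a+b)^p\le2^p(a^p+b^p)$. Here the gap enters. Because $\frac{2t}\varepsilon\ge1$ and $kp\le e_1$, we have $(2t/\varepsilon)^{kp}\le(2t/\varepsilon)^{e_1}$; because $4t\le1$ and $(k+1)p\ge e_2$, we have $(4t)^{(k+1)p}\le(4t)^{e_2}$. Both come from (3). With $k+1\le L$ from (4),
$$|h(t)|^p\le2^p\,4S\Big[\frac{L^p(2t/\varepsilon)^{e_1}}A+\frac{2^p(4t)^{e_2}}B\Big]\le KS\Big[\frac{(t/\varepsilon)^{e_1}}A+\frac{t^{e_2}}B\Big].$$
The last step uses $p\le2e_2$ and $L\ge1$: then $4\cdot2^pL^p2^{e_1}\le K$ and $4\cdot2^p2^p4^{e_2}\le K$. By the choice of $B$ the two terms in the last bracket are equal, so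
$$|h(t)|^p\le\frac{2KS}A\Big(\frac t\varepsilon\Big)^{e_1}=\frac Sc .$$
Hence $c|g(t,-t)|^p\le S$, and by (5)
$$\int|g|^p\,d\mu'=\int|g|^p\,dm-\tfrac12\int_{\Gamma_\varepsilon}|g|^p\,dm-6B\int|g|^p\,dm+c|g(t,-t)|^p\le\int|g|^p\,dm .$$

**Step 4: for small $t$, $\int|f|^q\,d\mu'>\int|f|^q\,dm$ with $f=z_1-z_2$.** Here we check that exponent $q$, inside the gap, is not paid for. We have $f(t,-t)=2t$ and $|f|\le2$, and (2) bounds $f$ on $\Gamma_\varepsilon$. The difference of the two integrals is
$$c(2t)^q-\tfrac12\int_{\Gamma_\varepsilon}|f|^q\,dm-6B\int|f|^q\,dm\ \ge\ c(2t)^q-\tfrac12(6\varepsilon)^q\,2\varepsilon-6B\,2^q .$$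
Factor out $A(\varepsilon/t)^{e_1}t^q=A\,t^{e_1+q}$ from each term. The first term is $A\,t^{e_1+q}\cdot\frac{2^q}{2K}$. The second is $6^q\varepsilon^{q}\cdot\varepsilon=6^{q+1}A\,t^{2q}=A\,t^{e_1+q}\cdot6^{q+1}t^{q-e_1}$. The third is $6\cdot2^qA\,t^{e_1+e_2}=A\,t^{e_1+q}\cdot6\cdot2^q\,t^{e_2-q}$. So the lower bound equals
$$A\Big(\frac\varepsilon t\Big)^{e_1}t^q\Big[\frac{2^q}{2K}-6^{q+1}t^{q-e_1}-6\cdot2^q\,t^{e_2-q}\Big].$$
Since $e_1<q<e_2$ and $K$ does not depend on $t$, this is positive for small $t$. Fix such a $t$.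

**Step 5: move the measure into the open bidisc.** For $0<\rho<1$ let $\nu$ be the image of $\mu'$ under $z\mapsto\rho z$; it is supported in $(\rho\overline{\mathbb D})^2$. For $p\in\mathcal P$, $p\le2e_2$, the function $g(\rho z)$ is a polynomial, so Step 3 and dilation give
$$\int|g|^p\,d\nu=\int|g(\rho z)|^p\,d\mu'\le\int|g(\rho z)|^p\,dm\le\int|g|^p\,dm .$$
So $C_p(\nu)\le1$ for these $p$, and by Step 1 for all $p\in\mathcal P$. Finally $f$ is homogeneous of degree $1$, so $\int|f|^q\,d\nu=\rho^q\int|f|^q\,d\mu'$, which exceeds $\int|f|^q\,dm$ for $\rho$ close to $1$ by Step 4. This proves Proposition 2, and with it Theorem A. $\square$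

## 8. The exponent sets are the $F_\sigma$ sets stable under integer multiples

### The conditions are necessary

Let $E=\{p:C_p(\mu)<\infty\}$. That $kE\subset E$ is (F1). To see that $E$ is $F_\sigma$, write $E=\bigcup_{N\in\mathbb N}\{p:C_p(\mu)\le N\}$; we show that each set in the union is closed in $(0,\infty)$. Let $p_n\to p>0$ with $C_{p_n}(\mu)\le N$, and let $f$ be a polynomial. Then $|f|^{p_n}\to|f|^p$ pointwise, and $f$ is bounded on $\mathbb T^\infty$. Fatou's lemma for $\mu$ and bounded convergence for $m$ give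
$$\int|f|^p\,d\mu\le\liminf_n\int|f|^{p_n}\,d\mu\le N\lim_n\int|f|^{p_n}\,dm=N\int|f|^p\,dm .$$
Hence $C_p(\mu)\le N$. A closed subset of $(0,\infty)$ is a countable union of compact sets, so "$F_\sigma$" means the same in $(0,\infty)$ and in $\mathbb R$. This proves $1\Rightarrow2$.

### A measure that is bad on a compact set of exponents

For the converse we need building blocks that are bad at a whole compact set of exponents at once.

**Lemma 4.** Let $I=(e_1,e_2)\subset(0,\infty)$ be a bounded open interval, $J\subset I$ compact, $M<\infty$. There are $d<\infty$ and a measure $\nu$ of mass $\le1$, compactly supported in $\mathbb D^d$, with $C_p(\nu)\le1$ whenever $p\mathbb N\cap I=\emptyset$, and $C_x(\nu)\ge M$ for all $x\in J$.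

*Proof.* If $J=\emptyset$, take $\nu=0$. Otherwise, for $q\in J$ let $\nu_q$ be given by Proposition 2 for $e_1<q<e_2$. With $f=z_1-z_2$ put
$$R_q(x)=\int|f|^x\,d\nu_q\Big/\int_{\mathbb T^2}|f|^x\,dm .$$
Since $|f|\le2$ and both measures are finite, $R_q$ is continuous on $(0,\infty)$ by dominated convergence, and $R_q(q)>1$. So $R_q>1+\frac12(R_q(q)-1)$ near $q$, and by compactness there are $q_1,\dots,q_n\in J$ and $\eta>0$ with $\max_iR_{q_i}\ge1+\eta$ on $J$. Let
$$\nu=\frac1n\sum_{i=1}^n\nu_{q_i}^{\otimes N}\quad\text{on }\mathbb D^{2N}.$$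
If $p\mathbb N\cap I=\emptyset$, then $C_p(\nu_{q_i})\le1$, so $C_p(\nu)\le1$ by (F2) and addition. Such $p$ exist, for example $p=e_2$, and testing on $f\equiv1$ shows that $\nu$ has mass $\le1$. If $x\in J$, choose $i$ with $R_{q_i}(x)\ge1+\eta$; then (F2) gives $C_x(\nu)\ge\frac1n(1+\eta)^N$, which is at least $M$ once $N$ is large, uniformly in $x\in J$. $\square$

### The conditions are sufficient

**Step 1: the empty set.** A single measure in one variable is enough here. Let
$$\mu=\sum_{n\ge1}2^{-n}\delta_{(1-4^{-n},0,0,\dots)} .$$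
Let $w=1-4^{-n}$ and $f(z)=(1-wz_1)^{-2/p}$, a uniform limit of polynomials in $z_1$ on $\overline{\mathbb D}$, so the Carleson inequality may be tested on it. Then $|f(w)|^p=(1-w^2)^{-2}$ and $\|f\|_p^p=\int_{\mathbb T}|1-w\lambda|^{-2}\,dm(\lambda)=(1-w^2)^{-1}$. The quotient is
$$\frac1{1-w^2}=\frac1{(1-w)(1+w)}\ge\frac{4^n}2 .$$
So $C_p(\mu)\ge2^{-n}\,4^n/2$ for all $n$, hence $C_p(\mu)=\infty$ for every $p$. The measure is finite.

**Step 2: exhaust $E$ by closed sets stable under multiples.** Let $E\ne\emptyset$ satisfy condition 2. A closed subset of $(0,\infty)$ is a countable union of compact sets, so, taking finite unions, we may write $E=\bigcup_jF_j$ with $F_1\subset F_2\subset\cdots$ nonempty compact subsets of $(0,\infty)$. Let $E_j=\bigcup_{k\in\mathbb N}kF_j$. As $F_j\subset[a_j,\infty)$ with $a_j>0$, we have $kF_j\subset[ka_j,\infty)$, so only finitely many $kF_j$ meet a given bounded set, and $E_j$ is closed in $(0,\infty)$. Clearly $\mathbb NE_j\subset E_j$ and $E_j\subset E_{j+1}$. Moreover $F_j\subset E_j\subset\mathbb NE\subset E$,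 so $\bigcup_jE_j=E$.

**Step 3: cover the complement, stage by stage, by pairs $J\subset I$.** The intervals $I$ must avoid $E_j$ and not overlap too much. Let $W_j=(0,j)\setminus E_j$, a bounded open set. In each component $(\alpha,\beta)$ of $W_j$ choose an increasing sequence $x_i$, $i\in\mathbb Z$, with $x_i\to\alpha$ as $i\to-\infty$ and $x_i\to\beta$ as $i\to\infty$; for example $x_i=\alpha+(\beta-\alpha)\frac{2^i}{1+2^i}$. The intervals
$$J=[x_i,x_{i+1}]\ \subset\ I=(x_{i-1},x_{i+2})$$
have the $J$'s covering $(\alpha,\beta)$. If $x_l\le s<x_{l+1}$ and $s\in(x_{i-1},x_{i+2})$, then $i-1\le l$ and $l+1\le i+2$, so $i\in\{l-1,l,l+1\}$: each point lies in at most three of the $I$'s. There are countably many components, so, renumbering, we get for each $j$ countably many pairs $J_{j,i}\subset I_{j,i}\subset W_j$ with $\bigcup_iJ_{j,i}=W_j$ and each point in at most three of the $I_{j,i}$ ($j$ fixed).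

**Step 4: define the measure.** Choose $a_{j,i}>0$ with $\sum_{j,i}a_{j,i}<\infty$. Let $\nu_{j,i}$ be given by Lemma 4 for $I=I_{j,i}$, $J=J_{j,i}$, $M=j/a_{j,i}$, and set
$$\mu=\sum_{j,i}a_{j,i}\,\nu_{j,i}\otimes\delta_0\otimes\delta_0\otimes\cdots .$$
As the $\nu_{j,i}$ have mass at most $1$, $\mu$ is finite.

**Step 5: if $q\notin E$, then $C_q(\mu)=\infty$.** For every integer $j>q$ we have $q\in(0,j)$ and $q\notin E_j$, so $q\in W_j$ and $q\in J_{j,i}$ for some $i$. By (F5) and (F3), $C_q(\mu)\ge a_{j,i}C_q(\nu_{j,i})\ge j$. Let $j\to\infty$.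

**Step 6: if $p\in E$, then $C_p(\mu)<\infty$.** We show that $C_p(\nu_{j,i})\le1$ for all but finitely many pairs $(j,i)$. Say $p\in E_N$. For $j\ge N$ we have $p\mathbb N\subset E_N\subset E_j$, which is disjoint from $I_{j,i}\subset W_j$; so $C_p(\nu_{j,i})\le1$ by Lemma 4. There are finitely many $j<N$. For each of them only finitely many multiples $kp$ are smaller than $j$, and each lies in at most three of the $I_{j,i}$; so $p\mathbb N\cap I_{j,i}=\emptyset$, and $C_p(\nu_{j,i})\le1$, for all but finitely many $i$. For the finitely many exceptional pairs, $C_p(\nu_{j,i})<\infty$ by (F4), because $\nu_{j,i}$ is compactly supported in a finite-dimensional polydisc. By (F5) and (F3),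
$$C_p(\mu)\le\sum_{j,i}a_{j,i}\,C_p(\nu_{j,i})<\infty .$$

Steps 5 and 6 show that the set of Carleson exponents of $\mu$ is exactly $E$, and $\mu$ is finite. For the last statement of Theorem B take $E=p_0\mathbb N$, which is closed in $(0,\infty)$ and stable under multiplication by every $k\in\mathbb N$. $\blacksquare$
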